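\title{A positive polarized relation at $\aleph_{\omega_1}$ over $\aleph_2$ without the axiom of choice}

\begin{abstract}
We show that if ZF is consistent, then so is ZF together with the regularity of $\omega_1$ and the polarized partition relation $\binom{\aleph_{\omega_1}}{\aleph_2}\to\binom{\aleph_{\omega_1}}{\aleph_2}_2$. The proof rests on a criterion, provable in ZF, that reduces the relation to the absence of long well-ordered sequences of subsets of $\omega_1$ and of $\omega_2$. We verify the criterion in three settings: under the axiom of determinacy, in a symmetric Levy collapse of an inaccessible cardinal, and in an inner model of an iteration over $L$ that alternates collapses with Mathias forcing. In the first two settings the relation holds for $\aleph_0$ colors and in the third for every finite number of colors, and these numbers are optimal.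
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in ZF; the axiom of choice is used only where we say so, and \emph{cardinal} always means a well-ordered cardinal, that is, an initial ordinal. For infinite cardinals $\lambda,\kappa$, ordinals $\alpha,\beta$ and a cardinal $\chi\ge1$, the \emph{polarized relation}
\[
\binom{\lambda}{\kappa}\to\binom{\alpha}{\beta}_\chi
\]
says that for every coloring $c:\lambda\times\kappa\to\chi$ there are $A\subseteq\lambda$ and $B\subseteq\kappa$ with $\operatorname{otp}(A)=\alpha$ and $\operatorname{otp}(B)=\beta$ such that $c$ is constant on $A\times B$. A crossed arrow denotes the negation. We picture $c$ as a matrix with $\lambda$ \emph{rows} $c(\xi,\cdot):\kappa\to\chi$ and $\kappa$ columns. All relations in this paper have $\alpha=\lambda$ and $\beta=\kappa$, so they ask for a monochromatic submatrix that is as large as the whole matrix in both directions. Transposing the matrix shows that the relation is symmetric in $\lambda$ and $\kappa$, and a relation for $\chi$ colors implies the same relation for fewer colors.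

Two cases mark the extremes. If $\lambda=\kappa$, the relation fails for two colors: put $c(\xi,\gamma)=1$ if $\xi<\gamma$ and $c(\xi,\gamma)=0$ otherwise, and note that this coloring takes both values on the product of any two unbounded sets. If, in ZFC, $\lambda$ is regular and $\lambda>2^\kappa$, the relation holds for two colors: there are at most $2^\kappa$ different rows, so one row occurs $\lambda$ times, and this row is constant on a set of size $\kappa$. The relation thus measures how far apart the two sides are. For a singular cardinal $\mu$ there are two distances to consider, since $\mu$ may be far above $\kappa$ while $\operatorname{cf}(\mu)$ is close to $\kappa$. The pair $\operatorname{cf}(\mu)=\omega_1$, $\kappa=\aleph_2$ is of this kind.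

The background is as follows. Under $\mathrm{AD}+V=L(\mathbb R)$ the relation $\binom{\mu}{\aleph_2}\to\binom{\mu}{\aleph_2}_2$ holds for some singular $\mu$ with $\mu>\operatorname{cf}(\mu)=\omega_1$. The negative relation holds in some models of ZFC, for example under the generalized Martin's axiom with $2^{\omega_1}>\omega_2$. Thus the relation is independent over ZF for some $\mu>\operatorname{cf}(\mu)=\omega_1$. When $\omega_1$ is regular, the least limit cardinal of cofinality $\omega_1$ is $\aleph_{\omega_1}$, because $\aleph_\delta$ has cofinality $\omega$ for every countable limit ordinal $\delta$. So the first instance to examine is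
\begin{equation}
\binom{\aleph_{\omega_1}}{\aleph_2}\to\binom{\aleph_{\omega_1}}{\aleph_2}_\chi ,\tag{$\ast_\chi$}
\end{equation}
and the question, which comes from Garti \cite{Garti}, is this.

\medskip
\noindent\textbf{Question.} \emph{Is there a model of ZF in which $\omega_1$ is regular, so that $\aleph_{\omega_1}>\operatorname{cf}(\aleph_{\omega_1})=\omega_1$, and in which $(\ast_2)$ holds? Large cardinal hypotheses are allowed in the construction.}
\medskip

The answer is yes, and no large cardinal is needed.

\begin{theorem}\label{thm:zf}
If ZF is consistent, then so is ZF together with the statements ``$\omega_1$ is regular'', ``$\operatorname{cf}(\omega_2)=\omega$'' and ``$(\ast_\chi)$ holds for every finite $\chi\ge1$''.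
\end{theorem}

An inaccessible cardinal gives a model that is much closer to ZFC. For an infinite cardinal $\theta$, the principle $\mathrm{DC}_\theta$ of dependent choices says: if $S$ is a nonempty set and $R$ is a relation such that for every sequence $s$ of elements of $S$ of length less than $\theta$ there is $y\in S$ with $s\mathrel{R}y$, then there is $f:\theta\to S$ with $(f{\upharpoonright}\xi)\mathrel{R}f(\xi)$ for all $\xi<\theta$. We write $\mathrm{DC}$ for $\mathrm{DC}_\omega$.

\begin{theorem}\label{thm:inacc}
If ZFC together with ``there is an inaccessible cardinal'' is consistent, then so is ZF together with the following statements.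
\begin{enumerate}
\item[(i)] $\omega_1$ and $\omega_2$ are regular and $(\ast_{\aleph_0})$ holds; hence $(\ast_2)$ holds.
\item[(ii)] $\mathrm{DC}_{\omega_1}$ holds.
\item[(iii)] For every cardinal $\mu>\omega_2$, the relation $\binom{\mu}{\aleph_2}\to\binom{\mu}{\aleph_2}_2$ holds if and only if $\operatorname{cf}(\mu)\notin\{\omega_2,\omega_3\}$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:ad}
$\mathrm{AD}+\mathrm{DC}$ implies $(\ast_{\aleph_0})$. In particular, $\mathrm{AD}+V=L(\mathbb R)$ implies $(\ast_{\aleph_0})$.
\end{theorem}

The numbers of colors in these theorems cannot be increased (Corollary~\ref{cor:sharp}).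

All three theorems come from one counting argument. It first finds rows that are repeated many times and then finds many columns that agree on the selected rows. In ZFC the second step requires $2^{\aleph_1}<\aleph_2$, which is absurd. But the argument counts only well-ordered families of sets, and ``there is no injection of $\omega_2$ into $P(\omega_1)$'' is consistent with ZF. Section~\ref{sec:obstructions} collects the negative results, and Section~\ref{sec:criterion} turns the counting argument into a criterion (Proposition~\ref{prop:criterion}). The criterion yields Theorem~\ref{thm:ad} at once (Section~\ref{sec:ad}). Section~\ref{sec:approx} isolates a property of a model of ZF that makes the criterion easy to verify, and Sections~\ref{sec:levy} and~\ref{sec:zf} construct models with this property, proving Theorems~\ref{thm:inacc} and~\ref{thm:zf}.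

\section{Obstructions}\label{sec:obstructions}

We use the following facts of ZF without further comment. For a cardinal $\theta$, the least cardinal above $\theta$ exists and is denoted by $\theta^+$. If $\mu$ is an infinite cardinal and $A\subseteq\mu$, then $\operatorname{otp}(A)=\mu$ if and only if $|A|=\mu$; such a set is unbounded in $\mu$, and if $\mu$ is regular then every unbounded subset of $\mu$ has order type $\mu$. The canonical pairing function is a definable bijection between pairs of ordinals and ordinals, it is absolute for transitive models of ZF, and it maps $\omega_i\times\omega_i$ onto $\omega_i$. Hence functions between ordinals, colorings, and sequences of sets of ordinals indexed by an ordinal are all coded by sets of ordinals. If $f$ is a function whose domain is a set of ordinals, its range is well-ordered by comparing least preimages; so the range has a cardinality, and ``the first value of $f$ with a given property'' is defined without choice. Finally, $\operatorname{cf}(\mu)$ is a regular cardinal, and $\operatorname{cf}(\mu)=\operatorname{cf}(\delta)$ whenever there is an increasing cofinal map $\delta\to\mu$.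

A counterexample for the cofinalities can be blown up to a counterexample for the cardinals themselves, by coloring blocks.

\begin{lemma}[ZF]\label{lem:cof}
Let $\mu,\kappa$ be infinite cardinals, $\lambda=\operatorname{cf}(\mu)$ and $\theta=\operatorname{cf}(\kappa)$. If $\binom{\lambda}{\theta}\not\to\binom{\lambda}{\theta}_\chi$, then $\binom{\mu}{\kappa}\not\to\binom{\mu}{\kappa}_\chi$. In particular, $\binom{\mu}{\kappa}\to\binom{\mu}{\kappa}_\chi$ fails for $\chi=2$ if $\lambda=\theta$, and it fails if $\chi\ge\lambda$ or $\chi\ge\theta$.
\end{lemma}

\begin{proof}
Let $d:\lambda\times\theta\to\chi$ be a counterexample. Fix increasing cofinal sequences $(\mu_i)_{i<\lambda}$ in $\mu$ and $(\kappa_k)_{k<\theta}$ in $\kappa$. Let $u(\xi)$ be the least $i$ with $\xi<\mu_i$, let $v(\gamma)$ be the least $k$ with $\gamma<\kappa_k$, and put $c(\xi,\gamma)=d(u(\xi),v(\gamma))$. Suppose that $c$ is constant on $A\times B$ with $\operatorname{otp}(A)=\mu$ and $\operatorname{otp}(B)=\kappa$. Then $A$ and $B$ are unbounded, so $u[A]$ and $v[B]$ are unbounded in the regular cardinals $\lambda$ and $\theta$ and have order types $\lambda$ and $\theta$. Since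 $d$ is constant on $u[A]\times v[B]$, this contradicts the choice of $d$.

If $\lambda=\theta$, take for $d$ the coloring of the introduction that compares $i$ with $k$. If $\chi\ge\lambda$, take $d(i,k)=i$, which is not constant on a rectangle with two rows. If $\chi\ge\theta$, take $d(i,k)=k$.
\end{proof}

When $\omega_1$ is regular, $\operatorname{cf}(\aleph_{\omega_1})=\omega_1$, and the lemma gives the following bounds.

\begin{corollary}[ZF]\label{cor:sharp}
Let $\omega_1$ be regular. Then $(\ast_\chi)$ fails for $\chi\ge\aleph_1$; it fails for $\chi=2$ if $\operatorname{cf}(\omega_2)=\omega_1$; and it fails for $\chi=\aleph_0$ if $\operatorname{cf}(\omega_2)=\omega$.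
\end{corollary}

So $\aleph_0$ colors in Theorems~\ref{thm:inacc} and~\ref{thm:ad}, and finitely many colors in Theorem~\ref{thm:zf}, are optimal. The corollary also shows that a model of $(\ast_2)$ with $\omega_1$ regular has $\operatorname{cf}(\omega_2)\in\{\omega,\omega_2\}$; Theorems~\ref{thm:zf} and~\ref{thm:inacc} realize both values.

The second obstruction concerns a cardinal and its successor. It uses choice, and we state it in a form that can be applied in extensions of the model where the coloring is built.

\begin{lemma}[ZFC]\label{lem:diag}
Let $\theta$ be an infinite cardinal with $2^\theta=\theta^+$. There is a coloring $c:\theta^+\times\theta\to2$ such that for every $B\subseteq\theta$ with $|B|=\theta$ there is $\xi<\theta^+$ such that every row $c(\zeta,\cdot)$ with $\zeta\ge\xi$ takes both values on $B$. In particular, $\binom{\theta^+}{\theta}\not\to\binom{\theta^+}{\theta}_2$.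
\end{lemma}

\begin{proof}
Enumerate the subsets of $\theta$ of size $\theta$ as $(B_\xi)_{\xi<\theta^+}$. Fix $\zeta<\theta^+$ and list $\{B_\xi:\xi\le\zeta\}$, with repetitions if necessary, as $(C_\eta)_{\eta<\theta}$. By recursion on $\eta<\theta$ choose distinct $x_\eta,y_\eta\in C_\eta$ that differ from all points chosen earlier; this is possible because fewer than $\theta$ points have been chosen before stage $\eta$. Let $c(\zeta,\gamma)=1$ if $\gamma=x_\eta$ for some $\eta$, and $c(\zeta,\gamma)=0$ otherwise. This row has value $1$ at $x_\eta$ and value $0$ at $y_\eta$, so it takes both values on each $B_\xi$ with $\xi\le\zeta$. For the last sentence, a set $A\subseteq\theta^+$ of size $\theta^+$ contains some $\zeta\ge\xi$.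
\end{proof}

\begin{remark}\label{rem:gch}
In ZFC, $2^{\aleph_1}=\aleph_2$ refutes $(\ast_2)$. Indeed, Lemma~\ref{lem:diag} and symmetry give $\binom{\omega_1}{\omega_2}\not\to\binom{\omega_1}{\omega_2}_2$, and $\omega_1$, $\omega_2$ are the cofinalities of $\aleph_{\omega_1}$ and $\aleph_2$, so Lemma~\ref{lem:cof} applies. Thus $(\ast_2)$ fails in $L$, and by Theorem~\ref{thm:zf} it is neither provable nor refutable in ZF with ``$\omega_1$ is regular'', provided that ZF is consistent.
\end{remark}

\section{Two pigeonhole steps}\label{sec:criterion}

The positive argument is already visible one cofinality lower, where it works in ZFC.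

\begin{example}\label{ex:omega}
Assume ZFC and GCH. We show that $\binom{\aleph_\omega}{\aleph_2}\to\binom{\aleph_\omega}{\aleph_2}_2$. Let $c:\aleph_\omega\times\omega_2\to2$.

\emph{Rows.} There are at most $2^{\aleph_2}=\aleph_3$ different rows. For $n\ge4$ the cardinal $\aleph_n$ is regular and larger than $\aleph_3$, so some $g_n:\omega_2\to2$ equals $c(\xi,\cdot)$ for all $\xi$ in a set $A_n$ of size at least $\aleph_n$. This replaces the matrix $c$ by the matrix $(g_n(\gamma))$ with only countably many rows.

\emph{Columns.} A column of the small matrix is a sequence $(g_n(\gamma))_{n\ge4}$ of zeros and ones. There are at most $2^{\aleph_0}=\aleph_1$ of them, so one sequence $r$ occurs for all $\gamma$ in a set $B$ of size $\aleph_2$.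

\emph{Conclusion.} Some $e<2$ equals $r(n)$ for all $n$ in an infinite set $I$. The set $A=\bigcup_{n\in I}A_n$ has size $\aleph_\omega$, and $c(\xi,\gamma)=g_n(\gamma)=r(n)=e$ for $\xi\in A_n$, $n\in I$, $\gamma\in B$.
\end{example}

With $\aleph_{\omega_1}$ in place of $\aleph_\omega$, the small matrix has $\omega_1$ rows, its columns are elements of ${}^{\omega_1}2$, and the second step needs fewer than $\aleph_2$ different columns. In ZFC the available bound is $2^{\aleph_1}\ge\aleph_2$, and by Remark~\ref{rem:gch} the failure under GCH is real. However, the set of columns is the range of a function on $\omega_2$. It is well-ordered, so it suffices that $\omega_2$ does not inject into $P(\omega_1)$. The same holds for the rows. To run the argument in ZF we must also do without the regularity of successor cardinals; the following form of the pigeonhole principle does so at the price of a slightly smaller fiber.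

\begin{lemma}[ZF]\label{lem:pigeon}
Let $\theta$ be an infinite cardinal, $S$ a set of ordinals with $|S|>\theta$, and $f$ a function on $S$ with $|f[S]|\le\theta$. Then for every ordinal $\delta<\theta^+$ some fiber $f^{-1}(t)$ has order type at least $\delta$. If $S\subseteq\theta^+$ and $\theta^+$ is regular, then some fiber has order type $\theta^+$.
\end{lemma}

\begin{proof}
Suppose that all fibers have order type less than $\delta$. Send $\xi\in S$ to the pair consisting of $f(\xi)$ and the position $\operatorname{otp}(f^{-1}(f(\xi))\cap\xi)$ of $\xi$ in its fiber. This is an injection of $S$ into $f[S]\times\delta$, a set of cardinality at most $\theta$, which contradicts $|S|>\theta$. If $S\subseteq\theta^+$, the order types of the fibers form a set of at most $\theta$ ordinals not exceeding $\theta^+$, and its supremum is $\theta^+$ by the first part. If $\theta^+$ is regular, one of these ordinals must equal $\theta^+$.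
\end{proof}

\begin{proposition}[ZF]\label{prop:criterion}
Let $\omega_1$ be regular and assume that
\begin{enumerate}
\item[(a)] there is no injection $\omega_2\to P(\omega_1)$;
\item[(b)] for some $j<\omega_1$ there is no injection $\omega_j\to P(\omega_2)$.
\end{enumerate}
Then:
\begin{enumerate}
\item[(1)] if $\omega_2$ is regular, $(\ast_\chi)$ holds for every $\chi$ with $1\le\chi\le\aleph_0$;
\item[(2)] if $\operatorname{cf}(\omega_2)=\omega$, then for every $\chi$ with $1\le\chi\le\aleph_0$, $(\ast_\chi)$ holds if and only if $\binom{\omega_1}{\omega}\to\binom{\omega_1}{\omega}_\chi$.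
\end{enumerate}
\end{proposition}

In the remaining case $\operatorname{cf}(\omega_2)=\omega_1$, the relation $(\ast_2)$ fails by Corollary~\ref{cor:sharp}.

\begin{proof}
Let $\mu=\aleph_{\omega_1}$. The forward direction of (2) is Lemma~\ref{lem:cof}, since $\operatorname{cf}(\mu)=\omega_1$. For the other statements let $1\le\chi\le\aleph_0$ and $c:\mu\times\omega_2\to\chi$.

\emph{Rows.} Let $f(\xi)=c(\xi,\cdot)$ for $\xi<\mu$. A row is a subset of $\omega_2\times\omega$, hence is coded by a subset of $\omega_2$. The set $T=f[\mu]$ is well-ordered, and if $|T|\ge\omega_j$ then $\omega_j$ injects into $P(\omega_2)$. So $|T|<\omega_j$ by (b). Let $J=\{i:j\le i<\omega_1\}$, a set of order type $\omega_1$. For $i\in J$ apply Lemma~\ref{lem:pigeon} to $f{\upharpoonright}\omega_{i+1}$ with $\theta=\delta=\omega_i$: some row has a fiber of order type at least $\omega_i$. Let $g_i:\omega_2\to\chi$ be the first row in $T$ with $\operatorname{otp}(f^{-1}(g_i))\ge\omega_i$, and let $A_i=f^{-1}(g_i)$. The sequence $(g_i,A_i)_{i\in J}$ is defined without choice, and $c(\xi,\gamma)=g_i(\gamma)$ for $\xi\in A_i$. It now suffices to find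
\begin{equation}\label{eq:small}
\begin{gathered}
\text{an unbounded } I\subseteq J,\ \text{a set } B\subseteq\omega_2 \text{ of order type } \omega_2 \text{ and } e<\chi\\
\text{such that } g_i(\gamma)=e \text{ for all } i\in I,\ \gamma\in B.
\end{gathered}
\end{equation}
Indeed, $A=\bigcup_{i\in I}A_i$ has order type at least $\omega_i$ for all $i\in I$, hence order type $\mu$, and $c$ has value $e$ on $A\times B$.

\emph{Columns.} For $\gamma<\omega_2$ let $h(\gamma)=(g_i(\gamma))_{i\in J}$. This is a subset of $\omega_1\times\omega$, hence is coded by a subset of $\omega_1$. The range of $h$ is well-ordered, so it has cardinality at most $\omega_1$ by (a).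

\emph{The case of regular $\omega_2$.} By Lemma~\ref{lem:pigeon} with $\theta=\omega_1$, some fiber $B$ of $h$ has order type $\omega_2$. Let $r:J\to\chi$ be the value of $h$ on $B$. Since $\chi\le\omega$ and $\omega_1$ is regular, Lemma~\ref{lem:pigeon} with $\theta=\omega$ gives $e<\chi$ such that $I=r^{-1}(e)$ has order type $\omega_1$. Then \eqref{eq:small} holds.

\emph{The case $\operatorname{cf}(\omega_2)=\omega$.} Now a single fiber of $h$ need not be large enough, so we treat the columns as we treated the rows and combine countably many fibers. Let $(\kappa_k)_{k<\omega}$ be increasing and cofinal in $\omega_2$. By Lemma~\ref{lem:pigeon} with $\theta=\omega_1$ and $\delta=\kappa_k$, some fiber of $h$ has order type at least $\kappa_k$. Let $r_k$ be the first value of $h$ with such a fiber, and let $B_k=h^{-1}(r_k)$. Define $d:J\times\omega\to\chi$ by $d(i,k)=r_k(i)$. As $J$ has order type $\omega_1$, the relation $\binom{\omega_1}{\omega}\to\binom{\omega_1}{\omega}_\chi$ gives an unbounded $I\subseteq J$, an infinite $K\subseteq\omega$ and $e<\chi$ with $r_k(i)=e$ for $i\in I$, $k\in K$. The set $B=\bigcup_{k\in K}B_k$ has order type at least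 $\kappa_k$ for all $k\in K$, hence order type $\omega_2$. If $i\in I$ and $\gamma\in B_k$ with $k\in K$, then $g_i(\gamma)=h(\gamma)(i)=r_k(i)=e$. So \eqref{eq:small} holds.
\end{proof}

Hypothesis (b) is used only for the rows and (a) only for the columns. Hypothesis (a) cannot be dropped from (1): under ZFC and GCH, $\omega_1$ and $\omega_2$ are regular and (b) holds with $j=4$, but $(\ast_2)$ fails by Remark~\ref{rem:gch}. The next observation shows what (a) costs, and it dictates the shape of the models below.

\begin{remark}\label{rem:limit}
In ZF, (a) implies that $\omega_2$ is a limit cardinal of $L$. Otherwise $\omega_2=(\theta^+)^L$ for some $\theta<\omega_2$. Let $a\subseteq\omega_1$ code a well-ordering of type $\theta$. In $L[a]$, which satisfies ZFC, every ordinal below $\omega_2$ injects into $\theta$ and hence into $\omega_1$. So in $L[a]$ the true $\omega_2$ is the successor of the true $\omega_1$ and injects into its power set, which contradicts (a). Consequently, if (a) holds and $\omega_2$ is regular, then $\omega_2$ is a regular limit cardinal of $L$, hence inaccessible in $L$ by GCH. Part (1) of the proposition can therefore not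 be applied without an inaccessible cardinal in $L$, and a proof of Theorem~\ref{thm:zf} through the criterion must use part (2).
\end{remark}

\section{Determinacy}\label{sec:ad}

Call an uncountable cardinal $\nu$ \emph{measurable} if it carries a nonprincipal ultrafilter $U$ that is $\nu$-complete, that is, closed under intersections of sequences of length less than $\nu$. In ZFC a measurable cardinal is a regular strong limit. In ZF the same proofs give regularity and exactly the statement about injections that the criterion needs.

\begin{lemma}[ZF]\label{lem:meas}
Let $\nu$ be measurable. Then $\nu$ is regular, and for $\theta<\nu$ there is no injection $\nu\to P(\theta)$.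
\end{lemma}

\begin{proof}
Let $U$ witness measurability. For $\beta<\nu$ the set $\nu\setminus\beta=\bigcap_{\xi<\beta}(\nu\setminus\{\xi\})$ is in $U$. If $(\nu_i)_{i<\theta}$ were cofinal in $\nu$ with $\theta<\nu$, then $\bigcap_{i<\theta}(\nu\setminus\nu_i)=\emptyset$ would be in $U$. So $\nu$ is regular. Let $F:\nu\to P(\theta)$ with $\theta<\nu$. For $\gamma<\theta$ let $S_\gamma$ be the one of the two sets $\{\xi:\gamma\in F(\xi)\}$ and $\{\xi:\gamma\notin F(\xi)\}$ that lies in $U$. Then $S=\bigcap_{\gamma<\theta}S_\gamma$ is in $U$, so it has at least two elements, and $F$ is constant on $S$.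
\end{proof}

Recall that AD asserts that for every $X\subseteq{}^\omega\omega$ one of the players has a winning strategy in the game in which two players alternately play natural numbers and the first player wins if the resulting sequence lies in $X$. The projective ordinal $\boldsymbol\delta^1_n$ is the supremum of the lengths of the $\boldsymbol\Delta^1_n$ prewellorderings of the reals.

\begin{proof}[Proof of Theorem~\ref{thm:ad}]
Under $\mathrm{AD}+\mathrm{DC}$, $\omega_1$ is regular, $\omega_2=\boldsymbol\delta^1_2$, $\omega_{\omega+1}=\boldsymbol\delta^1_3$, and the projective ordinals $\boldsymbol\delta^1_n$ are measurable; these are results of Kunen, Martin and Solovay, see Kechris \cite{KechrisProj}. Lemma~\ref{lem:meas} with $(\nu,\theta)=(\omega_2,\omega_1)$ gives (a) and the regularity of $\omega_2$, and with $(\nu,\theta)=(\omega_{\omega+1},\omega_2)$ it gives (b) with $j=\omega+1$. Proposition~\ref{prop:criterion}(1) yields $(\ast_{\aleph_0})$. The second statement follows because DC holds in $L(\mathbb R)$ under AD \cite{KechrisDC}.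
\end{proof}

\section{Models whose sets of ordinals come from models of choice}\label{sec:approx}

We phrase forcing arguments for countable transitive ground models, so that every condition belongs to some generic filter; the usual translation, or a Boolean-valued reading, turns them into relative consistency proofs. Every poset has a largest element $1$, and $q\le p$ means that $q$ is stronger than $p$. A poset is \emph{$\sigma$-closed} if every decreasing $\omega$-sequence has a lower bound; such a poset adds no new $\omega$-sequences of ground-model sets and so preserves $\omega_1$.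

Hypotheses (a) and (b), cardinals, cofinalities and polarized relations all speak about sets of ordinals only. This suggests a plan. Let $\kappa$ be a strong limit cardinal of a ground model $W$. Collapse larger and larger ordinals below $\kappa$ to $\omega_1$, each time by a poset of size less than $\kappa$, and find a model $N$ of ZF whose sets of ordinals are exactly those that appear at some stage. Then $\kappa$ becomes $\omega_2$ in $N$, because every smaller ordinal is collapsed at some stage and $\kappa$ at none; and $\kappa$ does not inject into $P(\omega_1)$, because it is a strong limit at every stage. The two lemmas of this section make this precise.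

\begin{lemma}\label{lem:small}
Let $M\models\mathrm{ZFC}$ and suppose that in $M$, $\kappa$ is an uncountable strong limit cardinal, $2^\kappa=\kappa^+$, and $Q$ is a poset with $|Q|<\kappa$. Let $g$ be $Q$-generic over $M$. Then every cardinal of $M$ that is at least $\kappa$ is a cardinal of $M[g]$, every regular cardinal of $M$ that is at least $\kappa$ is regular in $M[g]$, and in $M[g]$, $\kappa$ is a strong limit and $2^\kappa=\kappa^+$.
\end{lemma}

\begin{proof}
Let $\nu=|Q|^M+\omega$. Let $\rho>\nu$ be a cardinal of $M$, let $\delta<\rho$, and let $f=\dot f^g:\delta\to\rho$. The set $Z$ of all $\eta<\rho$ such that $q\Vdash\dot f(\xi)=\eta$ for some $q\in Q$ and $\xi<\delta$ lies in $M$, contains the range of $f$, and has size at most $\nu\cdot|\delta|<\rho$ in $M$. So $f$ is not onto, and it is not cofinal if $\rho$ is regular in $M$.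

Let $\theta\le\kappa$ be an infinite ordinal and $X=\dot X^g\subseteq\theta$. Then $X=\{\xi<\theta:F(\xi)\cap g\ne\emptyset\}$ for the function $F:\theta\to P(Q)$ of $M$ given by $F(\xi)=\{q:q\Vdash\xi\in\dot X\}$. So $P(\theta)^{M[g]}$ is an image of a set whose size in $M$ is at most $2^{\nu\cdot|\theta|}$. This cardinal of $M$ is less than $\kappa$ if $\theta<\kappa$, and it equals $(\kappa^+)^M=(\kappa^+)^{M[g]}$ if $\theta=\kappa$.
\end{proof}

\begin{lemma}\label{lem:approx}
Let $W\subseteq N$ be transitive models with the same ordinals, $W\models\mathrm{ZFC}$ and $N\models\mathrm{ZF}$. Let $\kappa>\omega_1^W$ be a cardinal of $W$. Let $\mathcal M$ be a family of transitive models $M$ of ZFC with $W\subseteq M\subseteq N$, and assume: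
\begin{enumerate}
\item[(A1)] every set of ordinals in $N$ belongs to some $M\in\mathcal M$;
\item[(A2)] for every $M\in\mathcal M$, $\omega_1^M=\omega_1^W$, every cardinal of $W$ that is at least $\kappa$ is a cardinal of $M$, and $M$ satisfies that $\kappa$ is a strong limit and $2^\kappa=\kappa^+$;
\item[(A3)] every $\beta<\kappa$ has size at most $\omega_1$ in some $M\in\mathcal M$.
\end{enumerate}
Then an ordinal that is a regular cardinal in every $M\in\mathcal M$ is a regular cardinal in $N$. Moreover $\omega_1^N=\omega_1^W$ is regular in $N$, $\omega_{2+i}^N=(\kappa^{+i})^W$ for every ordinal $i$, and $N$ satisfies \textup{(a)}, and \textup{(b)} with $j=4$.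
\end{lemma}

\begin{proof}
By (A1) and coding, every function between ordinals in $N$ lies in some $M\in\mathcal M$. So an ordinal that is a cardinal, or a regular cardinal, in every $M$ has the same property in $N$. By (A2) this applies to the regularity of $\omega_1^W$ and to the cardinals of $W$ from $\kappa$ on. Conversely, cardinals of $N$ are cardinals of $W$ and of each $M$, because these models are contained in $N$. Hence $\omega_1^N=\omega_1^W$; by (A3) no ordinal strictly between $\omega_1^W$ and $\kappa$ is a cardinal of $N$; and $N$ and $W$ have the same cardinals from $\kappa$ on. This gives $\omega_{2+i}^N=(\kappa^{+i})^W$.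

A function $F:\nu\to P(\theta)$ in $N$ is coded by the set of pairs $(\xi,\gamma)$ with $\gamma\in F(\xi)$, so $F$ lies in some $M\in\mathcal M$. An injection $\kappa\to P(\omega_1)$ in $M$ contradicts $M\models2^{\omega_1}<\kappa$. An injection of $\omega_4^N=(\kappa^{++})^W=(\kappa^{++})^M$ into $P(\kappa)$ in $M$ contradicts $M\models2^\kappa=\kappa^+$.
\end{proof}

The substance of each construction lies in (A1), which is where homogeneity of the forcing enters.

\section{The symmetric Levy collapse}\label{sec:levy}

In this section we prove Theorem~\ref{thm:inacc}. An inaccessible cardinal is a regular limit cardinal of $L$, and $L$ satisfies GCH. So we may start from $W\models\mathrm{ZFC}+\mathrm{GCH}$ with an inaccessible cardinal $\kappa$.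

\subsection*{The model}
For an ordinal $\beta>0$ let $\operatorname{Col}(\omega_1,\beta)$ be the set of countable partial functions $\omega_1\to\beta$, ordered by reverse inclusion. It is $\sigma$-closed, and the union of a generic filter is a surjection $\omega_1\to\beta$. In $W$ let $\mathbb P$ be the countable-support product of the posets $\operatorname{Col}(\omega_1,\beta)$, $0<\beta<\kappa$: a condition is a sequence $p=(p(\beta))_\beta$ with $p(\beta)=\emptyset$ for all but countably many $\beta$, and the order is coordinatewise. This is the Levy collapse $\operatorname{Col}(\omega_1,{<}\kappa)$. For $\alpha<\kappa$ let $\mathbb P_\alpha$ consist of the conditions with $p(\beta)=\emptyset$ for $\beta\ge\alpha$, and let $p{\upharpoonright}\alpha\in\mathbb P_\alpha$ be the restriction of $p$; note that $p\le p{\upharpoonright}\alpha$. Let $G$ be $\mathbb P$-generic over $W$. Then $G_\alpha=G\cap\mathbb P_\alpha$ is $\mathbb P_\alpha$-generic over $W$. The posets $\mathbb P$ and $\mathbb P_\alpha$ are $\sigma$-closed, and $|\mathbb P_\alpha|\le(|\alpha|+\aleph_1)^{\aleph_0}<\kappa$.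

The full extension $W[G]$ satisfies choice, so (a) fails there. We pass to a symmetric submodel and recall the construction; see \cite[Ch.~15]{Jech}. An automorphism $\pi$ of $\mathbb P$ acts on names by $\pi\dot x=\{(\pi\dot y,\pi p):(\dot y,p)\in\dot x\}$. It fixes every canonical name $\check a$, and $p\Vdash\varphi(\dot x)$ if and only if $\pi p\Vdash\varphi(\pi\dot x)$. Let $\mathcal G$ be a group of automorphisms of $\mathbb P$ and $\mathcal F$ a \emph{normal filter of subgroups} of $\mathcal G$, that is, a nonempty family of subgroups closed under supergroups, finite intersections and conjugation by elements of $\mathcal G$. A name $\dot x$ is \emph{symmetric} if $\{\pi\in\mathcal G:\pi\dot x=\dot x\}\in\mathcal F$, and \emph{hereditarily symmetric}, written $\dot x\in\mathrm{HS}$, if it is symmetric and all names occurring in it are hereditarily symmetric. Then $\{\dot x^G:\dot x\in\mathrm{HS}\}$ is a transitive model of ZF between $W$ and $W[G]$.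

Let $\mathcal G$ consist of the automorphisms that act coordinatewise: $\pi=(\pi_\beta)_\beta$ with $\pi_\beta$ an automorphism of $\operatorname{Col}(\omega_1,\beta)$ and $(\pi p)(\beta)=\pi_\beta(p(\beta))$. Let $\operatorname{fix}(\alpha)$ be the set of $\pi\in\mathcal G$ with $\pi_\beta=\mathrm{id}$ for all $\beta<\alpha$. These are normal subgroups and they decrease with $\alpha$, so the subgroups that contain some $\operatorname{fix}(\alpha)$, $\alpha<\kappa$, form a normal filter $\mathcal F$. Let $N_1$ be the resulting symmetric model. Thus a name is symmetric when, for some $\alpha<\kappa$, it is fixed by all automorphisms that leave the first $\alpha$ coordinates alone.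

\begin{lemma}\label{lem:levy-ord}
$W[G_\alpha]\subseteq N_1$ for every $\alpha<\kappa$, and every set of ordinals in $N_1$ belongs to some $W[G_\alpha]$.
\end{lemma}

\begin{proof}
Elements of $\operatorname{fix}(\alpha)$ fix every condition in $\mathbb P_\alpha$, so by induction on rank they fix every $\mathbb P_\alpha$-name. Hence $\mathbb P_\alpha$-names are hereditarily symmetric, and $W[G_\alpha]\subseteq N_1$.

Let $X=\dot x^G$ be a set of ordinals, where $\dot x$ is fixed by $\operatorname{fix}(\alpha)$. We claim that $p\Vdash\xi\in\dot x$ implies $p{\upharpoonright}\alpha\Vdash\xi\in\dot x$. Otherwise some $q\le p{\upharpoonright}\alpha$ forces $\xi\notin\dot x$. For $\beta\ge\alpha$ the domains of $p(\beta)$ and $q(\beta)$ are countable, so there is a permutation $\sigma_\beta$ of $\omega_1$ that maps $\operatorname{dom}p(\beta)$ to a set disjoint from $\operatorname{dom}q(\beta)$; let $\pi_\beta(s)=s\circ\sigma_\beta^{-1}$. For $\beta<\alpha$ let $\pi_\beta=\mathrm{id}$. Then $\pi\in\operatorname{fix}(\alpha)$, so $\pi p\Vdash\xi\in\dot x$. But $\pi p$ and $q$ are compatible: below $\alpha$ we have $q(\beta)\supseteq p(\beta)=(\pi p)(\beta)$,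 and from $\alpha$ on the domains are disjoint. This is a contradiction. By the claim, $X=\{\xi:p\Vdash\xi\in\dot x\text{ for some }p\in G_\alpha\}$, which is an element of $W[G_\alpha]$.
\end{proof}

\subsection*{Proof of (i)}
Apply Lemma~\ref{lem:approx} to $\mathcal M=\{W[G_\alpha]:\alpha<\kappa\}$. Condition (A1) is Lemma~\ref{lem:levy-ord}; (A2) holds by $\sigma$-closure and Lemma~\ref{lem:small}; and (A3) holds because $W[G_{\beta+1}]$ contains a surjection $\omega_1\to\beta$ for $0<\beta<\kappa$. So in $N_1$, $\omega_1$ is regular, $\omega_{2+i}=(\kappa^{+i})^W$, and (a) and (b) hold. By Lemmas~\ref{lem:small} and~\ref{lem:approx}, every regular cardinal of $W$ that is at least $\kappa$ is regular in each $W[G_\alpha]$ and in $N_1$. In particular $\omega_2^{N_1}=\kappa$ is regular in $N_1$, and Proposition~\ref{prop:criterion}(1) gives $(\ast_{\aleph_0})$.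

\subsection*{Proof of (ii)}
The regularity of $\kappa$ is used once more, to bound $\omega_1$ many supports at a time. First, every antichain of $\mathbb P$ in $W$ has size less than $\kappa$. To see this, view conditions as countable partial functions on $\kappa\times\omega_1$. Since $\delta^{\aleph_0}<\kappa$ for $\delta<\kappa$, the $\Delta$-system lemma shows that among $\kappa$ conditions there are $\kappa$ whose domains pairwise intersect in a fixed countable set $D$. There are fewer than $\kappa$ possible restrictions to $D$, so two of these conditions agree on $D$ and are compatible.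

\begin{lemma}\label{lem:closure}
Every function $s:\omega_1\to N_1$ in $W[G]$ belongs to $N_1$.
\end{lemma}

\begin{proof}
Let $s=\dot s^G$ and work in $W$. Call $p$ \emph{$\xi$-good} if $p$ forces that $\dot s$ is a function and $\dot s(\xi)=\dot x$, for some $\dot x\in\mathrm{HS}$. The conditions that are $\xi$-good or have no $\xi$-good extension are dense. Choose a maximal antichain consisting of such conditions, let $E_\xi$ be the set of its $\xi$-good members, and for $p\in E_\xi$ choose a witness $\dot x_{\xi,p}\in\mathrm{HS}$. The filter $G$ meets the antichain in exactly one condition $p$. As $s(\xi)\in N_1$, some member of $G$ is $\xi$-good, so $p$ has a $\xi$-good extension and therefore $p\in E_\xi$.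

There are fewer than $\kappa$ pairs $(\xi,p)$ with $\xi<\omega_1$ and $p\in E_\xi$. Since $\kappa$ is regular, there is $\beta<\kappa$ such that all $E_\xi$ are contained in $\mathbb P_\beta$ and all $\dot x_{\xi,p}$ are fixed by $\operatorname{fix}(\beta)$. Let $\operatorname{op}(\dot y,\dot z)$ be the canonical name for the ordered pair; it satisfies $\pi\operatorname{op}(\dot y,\dot z)=\operatorname{op}(\pi\dot y,\pi\dot z)$ and lies in $\mathrm{HS}$ if $\dot y$ and $\dot z$ do. The name
\[
\{(\operatorname{op}(\check\xi,\dot x_{\xi,p}),p):\xi<\omega_1,\ p\in E_\xi\}
\]
is fixed by $\operatorname{fix}(\beta)$, so it is hereditarily symmetric, and its value is $\{(\xi,s(\xi)):\xi<\omega_1\}=s$.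
\end{proof}

Let $S,R\in N_1$ satisfy the hypothesis of $\mathrm{DC}_{\omega_1}$ in $N_1$. In $W[G]$ fix a well-ordering of $S$ and define $f:\omega_1\to S$ by recursion. Given $f{\upharpoonright}\xi$, extend it by a constant to a function on $\omega_1$; this function is in $N_1$ by Lemma~\ref{lem:closure}, and so is $f{\upharpoonright}\xi$. Hence there is $y\in S$ with $(f{\upharpoonright}\xi)\mathrel{R}y$, and we let $f(\xi)$ be the least such $y$. By Lemma~\ref{lem:closure} again, $f\in N_1$.

\subsection*{Proof of (iii)}
Recall that $\omega_2^{N_1}=\kappa$ and $\omega_3^{N_1}=\kappa^+$, where $\kappa^+$ has the same value in $W$, in each $W[G_\alpha]$ and in $N_1$. Let $\mu>\kappa$ be a cardinal of $N_1$.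

\emph{The relation holds if $\operatorname{cf}^{N_1}(\mu)\notin\{\kappa,\kappa^+\}$.} Let $c:\mu\times\kappa\to2$ be in $N_1$. By Lemma~\ref{lem:levy-ord}, $c\in M=W[G_\alpha]$ for some $\alpha$, and we look for the rectangle in $M$; this suffices because $M\subseteq N_1$ and order types are absolute. The model $M$ satisfies ZFC, $\kappa$ is inaccessible in $M$, and $2^\kappa=\kappa^+$ in $M$. Let $\lambda=\operatorname{cf}^M(\mu)$. The cardinals $\kappa$ and $\kappa^+$ are regular in $N_1$, so if $\lambda$ were one of them, an increasing cofinal map $\lambda\to\mu$ in $M\subseteq N_1$ would give $\operatorname{cf}^{N_1}(\mu)=\lambda$. Hence $\lambda\notin\{\kappa,\kappa^+\}$. In particular $\mu\ne\kappa^+$, so $\mu>\kappa^+=2^\kappa$. Work in $M$.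

If $\mu$ is regular, we are in the case $\mu=\operatorname{cf}(\mu)>2^\kappa$ treated in the introduction. Let $\mu$ be singular. Then $\mu$ is a limit cardinal, and we choose an increasing sequence $(\mu_i)_{i<\lambda}$ of regular cardinals above $\kappa^+$ with supremum $\mu$. There are at most $\kappa^+$ rows, so for each $i$ some row $g_i:\kappa\to2$ equals $c(\xi,\cdot)$ for all $\xi$ in a set $A_i$ with $|A_i|\ge\mu_i$. As in the proof of Proposition~\ref{prop:criterion}, it suffices to find an unbounded $I\subseteq\lambda$, a set $B\subseteq\kappa$ of size $\kappa$ and $e<2$ with $g_i(\gamma)=e$ on $I\times B$, for then $A=\bigcup_{i\in I}A_i$ has size $\mu$. If $\lambda>\kappa^+$, one row $g$ equals $g_i$ for all $i$ in a set $I$ of size $\lambda$, and $g$ is constant on a set $B$ of size $\kappa$. If $\lambda<\kappa$, then $2^\lambda<\kappa$ and $\kappa$ is regular, so one sequence $r:\lambda\to2$ equals $(g_i(\gamma))_{i<\lambda}$ for all $\gamma$ in a set $B$ of size $\kappa$, and $I=r^{-1}(e)$ has size $\lambda$ for some $e<2$.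

\emph{The relation fails if $\operatorname{cf}^{N_1}(\mu)\in\{\kappa,\kappa^+\}$.} If the cofinality is $\kappa$, this is Lemma~\ref{lem:cof}. If it is $\kappa^+$, then by Lemma~\ref{lem:cof} it suffices to show that $\binom{\kappa^+}{\kappa}\not\to\binom{\kappa^+}{\kappa}_2$ in $N_1$. Let $c\in W$ be the coloring of Lemma~\ref{lem:diag} for $\theta=\kappa$. It defeats all large subsets of $\kappa$ that lie in $W$, so we must show that a large subset of $\kappa$ in $N_1$ contains one from $W$. Let $A,B\in N_1$ have order types $\kappa^+$ and $\kappa$. Then $B=\dot B^{G_\alpha}$ for some $\alpha$ and some $\mathbb P_\alpha$-name $\dot B$. In $W[G_\alpha]$ every $\gamma\in B$ is forced into $\dot B$ by some $p\in G_\alpha$; as $|\mathbb P_\alpha|<\kappa$ and $\kappa$ is regular, one $p\in G_\alpha$ works for $\kappa$ many $\gamma$. The set $B'=\{\gamma<\kappa:p\Vdash\gamma\in\dot B\}$ lies in $W$, is contained in $B$, and has size $\kappa$. Let $\xi$ be as in Lemma~\ref{lem:diag} for $B'$ and pick $\zeta\in A$ with $\zeta\ge\xi$. The row $c(\zeta,\cdot)$ takes both values on $B$, so $c$ is not constant on $A\times B$.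

This completes the proof of Theorem~\ref{thm:inacc}.

\section{A model from the consistency of ZF}\label{sec:zf}

In this section we prove Theorem~\ref{thm:zf}. The consistency of ZF gives the consistency of $\mathrm{ZF}+V=L$, so we take a ground model of $V=L$ and call it $L$.

By Remark~\ref{rem:limit} the new $\omega_2$ must be a limit cardinal of $L$, and it should have cofinality $\omega$. We take the least candidate, $\kappa=\aleph_\omega^L$, and collapse the cardinals $\omega_2^L,\omega_3^L,\dots$ to $\omega_1$ one at a time. Two difficulties arise.

First, Proposition~\ref{prop:criterion}(2) requires $\binom{\omega_1}{\omega}\to\binom{\omega_1}{\omega}_\chi$. Collapses alone add no reals, and in a model with the same reals and the same $\omega_1$ as $L$, the coloring of Lemma~\ref{lem:diag} for $\theta=\omega$, built in $L$, is a counterexample. So we need, after each stage, a new infinite set $m\subseteq\omega$ on which every old function $\omega\to\chi$ is eventually constant. Mathias forcing adds such a set, and we alternate it with the collapses.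

Second, the final model must contain each collapsing map but not the sequence of all of them, since a sequence of surjections $\omega_1\to\omega_{l+2}^L$, $l<\omega$, combines into a surjection $\omega\times\omega_1\to\kappa$. (For the same reason, countable choice fails in every model of ZF with $\operatorname{cf}(\omega_2)=\omega$.) Mathias forcing must be taken from the intermediate models, so we have an iteration instead of a product, and the maps that witness homogeneity live in the intermediate models. Instead of automorphisms in the ground model we therefore use a definable inner model, and we prove (A1) by replacing the generic filter with another one that generates the same models.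

\subsection*{The two building blocks}
\emph{Mathias forcing} $\mathbb M$ consists of the pairs $(s,B)$ with $s\subseteq\omega$ finite, $B\subseteq\omega$ infinite and every element of $s$ below $\min B$. The order is: $(t,C)\le(s,B)$ if $t$ end-extends $s$, $C\subseteq B$ and $t\setminus s\subseteq B$. The largest element is $(\emptyset,\omega)$. If $g$ is generic, $m=\bigcup\{s:(s,B)\in g\text{ for some }B\}$ is the \emph{Mathias real}.

\begin{lemma}\label{lem:mathias}
Let $M\models\mathrm{ZFC}$, let $g$ be $\mathbb M^M$-generic over $M$, and let $m$ be the Mathias real.
\begin{enumerate}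
\item[(1)] $\omega_1^{M[g]}=\omega_1^M$.
\item[(2)] For every finite $\chi\ge1$ and every $d:\omega_1\times\omega\to\chi$ in $M$ there are in $M[g]$ an unbounded $I\subseteq\omega_1$ and an infinite $K\subseteq\omega$ such that $d$ is constant on $I\times K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Mathias forcing satisfies Axiom~A and so is proper \cite{Baumgartner}; here is the fusion argument in the case we need. Work in $M$ and let $(s,B)\Vdash\dot f:\omega\to\omega_1$. We find an infinite $C\subseteq B$ and a countable $Z\subseteq\omega_1$ such that $(s,C)$ forces the range of $\dot f$ to be contained in $Z$. Construct $b_0<b_1<\dots$ and infinite sets $B=B_0\supseteq B_1\supseteq\dots$ with $b_{n}<\min B_{n+1}$. At stage $n$ go through the finitely many pairs $(t,i)$ with $t\subseteq\{b_0,\dots,b_{n-1}\}$ and $i\le n$, keeping a current set that is initially $B_n$. At the pair $(t,i)$ with current set $E$, ask whether $(s\cup t,E')$ decides $\dot f(i)$ for some infinite $E'\subseteq E$. If so, fix such an $E'$, put the decided value into $Z$, and make $E'$ the current set. Let $E_n$ be the current set at the end of the stage, $b_n=\min E_n$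 and $B_{n+1}=E_n\setminus\{b_n\}$. Let $C=\{b_n:n<\omega\}$. The set $C_n=\{b_k:k\ge n\}$ is contained in every current set of stage $n$.

Suppose that $(s\cup t,D)\le(s,C)$, with $t\subseteq C$, forces $\dot f(i)=\zeta$. Choose $n\ge i$ with $t\subseteq\{b_0,\dots,b_{n-1}\}$ and let $D'=D\cap C_n$, an infinite set. Then $(s\cup t,D')$ forces $\dot f(i)=\zeta$, so the question at $(t,i)$ in stage $n$ had a positive answer. The set $E'$ chosen there contains $D'$, so $(s\cup t,D')\le(s\cup t,E')$ and the value put into $Z$ was $\zeta$.

(2) The set $m$ is infinite, because the conditions $(s,B)$ with $|s|\ge n$ are dense. If $(s,B)\in g$, then $m\setminus s\subseteq B$: given $x\in t$ with $(t,C)\in g$, take a common extension $(u,D)$; then $x\in u$, so $x\in s$ or $x\in u\setminus s\subseteq B$. Fix $i<\omega_1$. As $\chi$ is finite, every infinite $B$ has an infinite subset on which $d(i,\cdot)$ is constant, so the set of $(s,B)$ with $d(i,\cdot)$ constant on $B$ is dense, and it lies in $M$. Hence $d(i,\cdot)$ is constant on $m\setminus l$ for some $l<\omega$. In $M[g]$ let $l_i$ be the least such $l$ and $e_i$ the constant value. By (1) and the regularity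 of $\omega_1$ in $M[g]$, there is a pair $(e,l)$ such that $I=\{i:(e_i,l_i)=(e,l)\}$ is unbounded in $\omega_1$. Then $d$ has value $e$ on $I\times(m\setminus l)$.
\end{proof}

Both building blocks look the same below every condition. This lets us move a generic filter below a prescribed condition without changing the extension.

\begin{lemma}\label{lem:cone}
Let $M\models\mathrm{ZFC}$ and let $Q$ be $\operatorname{Col}(\omega_1,\beta)^M$ for some $\beta>0$, or $\mathbb M^M$. Let $q\in Q$ and let $g$ be $Q$-generic over $M$. Then there is a filter $g'$ that is $Q$-generic over $M$ with $q\in g'$ and $M[g']=M[g]$.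
\end{lemma}

\begin{proof}
We first find in $M$ an isomorphism $\iota$ of $Q$ onto the cone $\{x\in Q:x\le q\}$. For the collapse, fix a bijection $\sigma:\omega_1\to\omega_1\setminus\operatorname{dom}q$ and let $\iota(x)=q\cup(x\circ\sigma^{-1})$; the inverse sends $y\le q$ to $y\circ\sigma$, and both maps preserve inclusion. For Mathias forcing and $q=(s,B)$, let $\sigma:\omega\to B$ be the increasing enumeration and $\iota(u,D)=(s\cup\sigma[u],\sigma[D])$; the inverse sends $(t,C)\le(s,B)$ to $(\sigma^{-1}[t\setminus s],\sigma^{-1}[C])$, and both maps preserve the order because $\sigma$ is increasing and $s$ lies below $B$.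

The set $\iota[g]$ is generic for the cone. Let $g'$ be its upward closure in $Q$. If $D\in M$ is dense in $Q$, then the part of $D$ below $q$ is dense in the cone, so $g'$ meets $D$. Also $q=\iota(1)\in g'$. Finally $g'\in M[g]$, and $g=\{x:\iota(x)\in g'\}\in M[g']$.
\end{proof}

\subsection*{The iteration}
For a model $M\supseteq L$ of ZFC with the same ordinals and $k<\omega$ let
\[
Q_k^M=\begin{cases}\operatorname{Col}(\omega_1,\omega_{l+2}^L)^M&\text{if }k=2l,\\ \mathbb M^M&\text{if }k=2l+1.\end{cases}
\]
Since $L$ is a definable class, $Q_k^M$ is defined in $M$ by a fixed formula from $k$ alone. In $L$ let $P$ be the finite-support iteration of length $\omega$ in which $P_0$ is trivial, $P_{k+1}=P_k*\dot Q_k$, and $P_k$ forces that $\dot Q_k$ satisfies this definition. A condition is a sequence $p=(p(k))_{k<\omega}$ such that $p(k)$ is a $P_k$-name forced to lie in $\dot Q_k$ and $p(k)$ is the name $\dot1_k$ of the largest element for all but finitely many $k$. We identify $P_k$ with the set of $p$ such that $p(i)=\dot1_i$ for $i\ge k$, and we write $p{\upharpoonright}k\in P_k$ for the restriction. Then $P=\bigcup_kP_k$, and $p'\le p$ if and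 only if $p'{\upharpoonright}k\Vdash p'(k)\le p(k)$ for all $k$. The essential feature is:
\begin{equation}\label{eq:depends}
\text{if $H$ is $P_k$-generic over $L$, then $\dot Q_k^H=Q_k^{L[H]}$ depends only on the model $L[H]$.}
\end{equation}

We recall the standard facts on two-step iterations. If $H$ is $P_k$-generic over $L$ and $h$ is $\dot Q_k^H$-generic over $L[H]$, then
\[
H*h=\{p\in P_{k+1}:p{\upharpoonright}k\in H\text{ and }p(k)^H\in h\}
\]
is $P_{k+1}$-generic over $L$, $(H*h)\cap P_k=H$, and $L[H*h]=L[H][h]$. Conversely, every $P_{k+1}$-generic filter $H'$ over $L$ has the form $H*h$, with $H=H'\cap P_k$ and $h=\{p(k)^H:p\in H'\}$; we call $h$ the \emph{$k$-th generic} of $H'$. If $G$ is $P$-generic over $L$, then $G\cap P_k$ is $P_k$-generic over $L$.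

Fix a $P$-generic filter $G$ over $L$. Let $G_k=G\cap P_k$, $M_k=L[G_k]$, $Q_k=Q_k^{M_k}$, and let $g_k$ be the $k$-th generic, so that $G_{k+1}=G_k*g_k$ and $M_{k+1}=M_k[g_k]$. We need no information about the cardinals of $L[G]$.

\begin{lemma}\label{lem:stages}
For every $k$, the model $M_k$ satisfies \textup{(A2)} of Lemma~\ref{lem:approx} with $W=L$, and $M_k=L[a_k]$ for some $a_k\subseteq\kappa$.
\end{lemma}

\begin{proof}
We use induction on $k$. For $M_0=L$, (A2) follows from GCH, and $a_0=\emptyset$. Assume the statement for $k$. The poset $Q_k$ preserves $\omega_1$, by $\sigma$-closure or by Lemma~\ref{lem:mathias}(1). In $M_k$ the size $\nu$ of $Q_k$ is at most $(|\omega^L_{l+2}|+\aleph_1)^{\aleph_0}$ or $2^{\aleph_0}$, so $\nu<\kappa$ because $\kappa$ is a strong limit. Lemma~\ref{lem:small} gives the rest of (A2) for $M_{k+1}$. Let $b:\nu\to Q_k$ be a bijection in $M_k$ and let $a_{k+1}\subseteq\kappa$ code the pair of $a_k$ and $b^{-1}[g_k]$. Then $a_{k+1}\in M_{k+1}$. Conversely $b\in M_k=L[a_k]\subseteq L[a_{k+1}]$, so $g_k\in L[a_{k+1}]$ and $M_{k+1}\subseteq L[a_{k+1}]$.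
\end{proof}

The next lemma plays the role of the automorphism in Lemma~\ref{lem:levy-ord}: any condition that agrees with $G$ on the first $n$ coordinates can be put into a generic filter that produces the same chain of models.

\begin{lemma}\label{lem:change}
Let $n<\omega$ and $p\in P$ with $p{\upharpoonright}n\in G_n$. There is a $P$-generic filter $G'$ over $L$ such that $p\in G'$, $G'\cap P_n=G_n$, $L[G'\cap P_k]=M_k$ for all $k<\omega$, and $L[G']=L[G]$.
\end{lemma}

\begin{proof}
Fix $m\ge n$ with $p\in P_m$. We define $P_k$-generic filters $G'_k$ over $L$ with $p{\upharpoonright}k\in G'_k$, $L[G'_k]=M_k$ and $G'_{k+1}\cap P_k=G'_k$. For $k\le n$ let $G'_k=G_k$. Suppose that $G'_k$ is defined and $k\ge n$. By \eqref{eq:depends}, $\dot Q_k^{G'_k}=Q_k$. If $k<m$, let $q=p(k)^{G'_k}\in Q_k$, and use Lemma~\ref{lem:cone} to find a $Q_k$-generic $g'_k$ over $M_k$ with $q\in g'_k$ and $M_k[g'_k]=M_{k+1}$. If $k\ge m$, let $g'_k=g_k$. In both cases $G'_{k+1}=G'_k*g'_k$ is as required. Let $G'=\bigcup_kG'_k$. This is a filter on $P$ with $G'\cap P_k=G'_k$ and $p\in G'$.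

\emph{$G'$ is generic.} This does not follow formally from the genericity of each $G'_k$, since for a dense $D\subseteq P$ the set $D\cap P_k$ need not be dense in $P_k$. We use that from stage $m$ on $G'$ is obtained from $G$ by a uniform rule, and we transfer the genericity of $G$ along this rule. Let $\tau$ be a $P_m$-name with $\tau^{G_m}=G'_m$, and let $p_0\in G_m$ force in $P_m$ that $\tau$ is $P_m$-generic over $L$ and that the universe equals $L[\tau]$. For $k\ge m$ and a $P_k$-generic filter $H$ over $L$ with $p_0\in H$, define $H^*$ by recursion on $k$: if $k=m$, let $H^*=\tau^H$, and if $H=H_0*h$ with $H_0=H\cap P_{k-1}$ and $k>m$, let $H^*=H_0^**h$. By induction and \eqref{eq:depends}, $H^*$ is $P_k$-generic over $L$ and $L[H^*]=L[H]$. The filter $H^*$ is defined in $L[H]$ from $H$, $\tau$ and $k$ by a fixed formula, and $(G_k)^*=G'_k$ for $k\ge m$.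

Let $D\in L$ be dense in $P$. Let $E\in L$ be the set of $r\le p_0$ such that, for some $k\ge m$ with $r\in P_k$ and some $d\in D\cap P_k$, the condition $r$ forces in $P_k$ that $d\in\dot H^*$, where $\dot H$ names the generic filter on $P_k$. We show that $E$ is dense below $p_0$. Let $r_0\le p_0$, say $r_0\in P_k$ with $k\ge m$, and let $H_k$ be any $P_k$-generic filter over $L$ containing $r_0$. The set $\{d{\upharpoonright}k:d\in D\}$ is dense in $P_k$, because $d\le r\in P_k$ implies $d{\upharpoonright}k\le r$. So there is $d\in D$ with $d{\upharpoonright}k\in H_k^*$. Let $k'\ge k$ with $d\in P_{k'}$. For $k\le i<k'$ choose successively a filter $h_i$ that is $Q_i^{L[H_i]}$-generic over $L[H_i]$ and contains $d(i)^{H_i^*}$, and let $H_{i+1}=H_i*h_i$. Then $H_{i+1}^*=H_i^**h_i$ contains $d{\upharpoonright}(i+1)$. At the end, $r_0\in H_{k'}$ and $d\in H_{k'}^*$, so some $r\le r_0$ in $H_{k'}$ forces $d\in\dot H^*$ in $P_{k'}$, and $r\in E$.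

Since $p_0\in G$, there is $r\in G\cap E$, with witnesses $k$ and $d$. Then $r\in G_k$, so $d\in(G_k)^*=G'_k$. Thus $G'$ meets $D$.

\emph{$L[G']=L[G]$.} The model $L[G]$ contains $G'_m\in M_m$ and the sequence $(g_k)_{k\ge m}$, so it can carry out the recursion $G'_{k+1}=G'_k*g_k$, and $G'\in L[G]$. The model $L[G']$ contains $G_m\in L[G'_m]$ and the sequence $(g_k)_{k\ge m}$ of $k$-th generics of $G'$, so it can carry out the recursion $G_{k+1}=G_k*g_k$, and $G\in L[G']$.
\end{proof}

\subsection*{The model}
We want a model of ZF that contains every $M_k$ and is determined by the chain $(M_k)_{k<\omega}$ alone, so that Lemma~\ref{lem:change} does not alter it. Since $M_k=L[a_k]$ with $a_k\subseteq\kappa$, it is enough to collect subsets of $\kappa$. In $L[G]$ let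
\[
\mathcal A=\bigcup_{k<\omega}\bigl(P(\kappa)\cap M_k\bigr),\qquad N=L(\mathcal A).
\]
Here $L_0(\mathcal A)$ is the transitive closure of $\{\mathcal A\}$, $L_{\eta+1}(\mathcal A)$ is the set of subsets of $L_\eta(\mathcal A)$ that are definable over it with parameters, unions are taken at limits, and $L(\mathcal A)=\bigcup_\eta L_\eta(\mathcal A)$ is a transitive model of ZF containing all ordinals. As $a_k\in\mathcal A$, we have $M_k=L[a_k]\subseteq N$ for all $k$.

\begin{lemma}\label{lem:zf-ord}
Every set of ordinals in $N$ belongs to some $M_n$.
\end{lemma}

\begin{proof}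
Every element of $N$ is definable in $L[G]$ from $\mathcal A$, finitely many elements of $\mathcal A$ and finitely many ordinals. This follows by induction on $\eta$: the set $L_0(\mathcal A)$ consists of $\mathcal A$, elements of $\mathcal A$ and ordinals, and an element of $L_{\eta+1}(\mathcal A)$ is definable from $L_\eta(\mathcal A)$, which is definable from $\eta$ and $\mathcal A$, the code of a formula, and finitely many elements of $L_\eta(\mathcal A)$.

Let $X\in N$ with $X\subseteq\rho$ for an ordinal $\rho$. The models $M_k$ increase, so finitely many elements of $\mathcal A$ form a tuple $a$ in a single $M_n$. Hence there are $n$, $a\in M_n$, ordinals $\vec\beta$ and a formula $\psi$ such that for all $\xi<\rho$,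
\[
\xi\in X\iff L[G]\models\psi(\xi,a,\vec\beta,\mathcal A).
\]
Let $\dot a$ be a $P_n$-name with $\dot a^{G_n}=a$, and let $\dot{\mathcal A}$ be a $P$-name whose value under any $P$-generic filter $H$ over $L$ is $\bigcup_k(P(\kappa)\cap L[H\cap P_k])$. Let $F\in L$ be the set of pairs $(\xi,p)\in\rho\times P$ with $p\Vdash\psi(\xi,\dot a,\vec\beta,\dot{\mathcal A})$. We claim that
\[
X=\{\xi<\rho:(\xi,p)\in F\text{ for some }p\text{ with }p{\upharpoonright}n\in G_n\}.
\]
The right-hand side is defined from $F$, $n$ and $G_n$, so the claim gives $X\in M_n$. If $\xi\in X$, some $p\in G$ forces $\psi(\xi,\dot a,\vec\beta,\dot{\mathcal A})$, and $p{\upharpoonright}n\in G_n$. Conversely, let $(\xi,p)\in F$ with $p{\upharpoonright}n\in G_n$, and let $G'$ be given by Lemma~\ref{lem:change}. As $p\in G'$, the model $L[G']$ satisfies $\psi(\xi,\dot a^{G'},\vec\beta,\dot{\mathcal A}^{G'})$. Now $\dot a^{G'}=a$ because $G'\cap P_n=G_n$; $\dot{\mathcal A}^{G'}=\mathcal A$ because $L[G'\cap P_k]=M_k$ for all $k$; and $L[G']=L[G]$. So $L[G]\models\psi(\xi,a,\vec\beta,\mathcal A)$, that is, $\xi\in X$.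
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:zf}]
Apply Lemma~\ref{lem:approx} with $W=L$ and $\mathcal M=\{M_k:k<\omega\}$. Condition (A1) is Lemma~\ref{lem:zf-ord}, (A2) is Lemma~\ref{lem:stages}, and (A3) holds because $M_{2l+1}$ contains a surjection $\omega_1\to\omega_{l+2}^L$ and $\kappa=\sup_l\omega_{l+2}^L$. So in $N$, $\omega_1$ is regular, $\omega_2=\kappa$, and (a) and (b) hold. The sequence $(\omega^L_{l})_{l<\omega}$ lies in $L\subseteq N$, so $\operatorname{cf}^N(\omega_2)=\omega$.

Let $\chi\ge1$ be finite and let $d:\omega_1\times\omega\to\chi$ be in $N$. By Lemma~\ref{lem:zf-ord}, $d\in M_k$ for some $k$, and we may take $k$ odd because the models increase. Then $M_{k+1}$ is a Mathias extension of $M_k$, and Lemma~\ref{lem:mathias}(2) gives sets $I,K\in M_{k+1}\subseteq N$ of order types $\omega_1$ and $\omega$ such that $d$ is constant on $I\times K$. Hence $N\models\binom{\omega_1}{\omega}\to\binom{\omega_1}{\omega}_\chi$, and Proposition~\ref{prop:criterion}(2) gives $(\ast_\chi)$ in $N$.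
\end{proof}

\begin{thebibliography}{9}

\bibitem{Baumgartner}
Baumgartner, \emph{Iterated forcing}, 1983.

\bibitem{Garti}
Shimon Garti, \emph{Polarized relations at singulars over successors}, arXiv:1908.04477 (2019).

\bibitem{Jech}
Jech, \emph{Set Theory}.

\bibitem{KechrisProj}
Kechris, \emph{AD and projective ordinals}, Cabal Seminar 76--77, Lecture Notes in Mathematics 689.

\bibitem{KechrisDC}
Kechris, \emph{The axiom of determinacy implies dependent choices in $L(\mathbb R)$}, Journal of Symbolic Logic 49 (1984).

\end{thebibliography}
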